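# Nash equilibria in competitive Bayesian persuasion with atomless priors

## 1. Signals, posterior means and selection rules

There are $N\ge 2$ agents and one principal, who selects $k$ agents, $1\le k<N$. Agent $i$ has a quality $X_i\ge 0$ with law $D_i$, her prior. The $X_i$ are independent and $\mathbb E X_i<\infty$. Agent $i$ also has a Borel utility $u_i:\mathbb R_+\to\mathbb R_+$ with $\mathbb E\,u_i(X_i)<\infty$: she receives $u_i(X_i)$ if selected and $0$ otherwise. In the game we care about, each $u_i$ is non-decreasing; both the $D_i$ and the $u_i$ may differ across agents.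

**Definition 1 (signaling scheme, posterior mean).** A signaling scheme of agent $i$ is a possibly randomized map from $X_i$ to signals, the private randomization being independent across agents. The posterior mean is $\sigma_i=\mathbb E[X_i\mid\text{signal of }i]$.

*Example.* Let $X$ be uniform on $[0,1]$. Full disclosure gives $\sigma=X$. No disclosure gives $\sigma=\frac12$. Announcing only whether $X>\frac12$ gives $\sigma\in\{\frac14,\frac34\}$, each with probability $\frac12$. Pooling $(c,1]$ and disclosing the rest gives $\sigma=X$ on $\{X\le c\}$ and $\sigma=\frac{1+c}2$ on $\{X>c\}$.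

The principal sees all signals. To maximize the expected sum of selected qualities she takes the $k$ agents with the highest posterior means, breaking ties uniformly at random. To keep track of what ties do, we bracket the selection probability from both sides.

**Definition 2 (tie rules, critical ties).** For $s\in\mathbb R_+^N$ put
$$w_i^+(s)=\mathbf 1\{\#\{j\ne i:s_j>s_i\}\le k-1\},\qquad w_i^-(s)=\mathbf 1\{\#\{j\ne i:s_j\ge s_i\}\le k-1\}.$$
So $w_i^+$ lets $i$ win all her ties and $w_i^-$ lets her lose all of them. A tie rule is a family of Borel functions $w_i:\mathbb R_+^N\to[0,1]$ with $w_i^-\le w_i\le w_i^+$ and $\sum_i w_i=k$; here $w_i(s)$ is the probability that $i$ is selected. The set of critical ties is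
$$T=\{s:\ \exists a,\ \#\{j:s_j>a\}<k<\#\{j:s_j\ge a\}\}.$$

Uniform tie-breaking is a tie rule. With $h=\#\{j:s_j>s_i\}$ and $e=\#\{j:s_j=s_i\}$ it is $w_i=1$ if $h+e\le k$, $w_i=0$ if $h\ge k$, and $w_i=(k-h)/e$ otherwise.

*Example.* Let $N=3$, $k=2$. At $s=(5,3,3)$ agent 1 is safe, $w_1^-=w_1^+=1$, while $w_2^-=w_3^-=0$ and $w_2^+=w_3^+=1$. The uniform rule gives agents 2 and 3 probability $\frac12$ each. This tie is critical: take $a=3$, where $1<2<3$. At $s=(5,5,3)$ there is a tie, but it is not critical: both tied agents are selected, and indeed $w_1^-=w_2^-=1$.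

The number $a$ in the definition of $T$ must be a coordinate of $s$, since otherwise the two counts agree; in particular $T$ is a Borel set. If $w_i^+(s)\neq w_i^-(s)$, put $a=s_i$: then $\#\{j:s_j>a\}\le k-1$ and $\#\{j:s_j\ge a\}\ge k+1$, so $s\in T$. Hence off $T$ all tie rules coincide, with $w_i=w_i^+=w_i^-$.

**Definition 3 (feasible laws, payoffs).** $M_i$ is the set of laws $\mu_i$ of pairs $(X_i,\sigma_i)$ on $\mathbb R_+^2$ with first marginal $D_i$ and $\mathbb E[X_i\mid\sigma_i]=\sigma_i$. For $\mu=\mu_1\otimes\dots\otimes\mu_N$ and a tie rule $w$,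
$$U_i(\mu)=\int u_i(x_i)\,w_i(s)\,d\mu ,$$
and $U_i^\pm$ denotes the same integral with $w_i^\pm$ in place of $w_i$. Thus $U_i^-\le U_i\le U_i^+$.

This describes the game completely. Any scheme produces a law in $M_i$, by the tower property $\mathbb E[X_i\mid\sigma_i]=\mathbb E[\mathbb E[X_i\mid\text{signal}]\mid\sigma_i]=\sigma_i$. Conversely, a law in $M_i$ is implemented by using $\sigma_i$ itself as the signal. Given all signals, selection depends only on $(\sigma_j)_j$, and the pairs $(X_j,\sigma_j)$ are independent, so payoffs depend only on the laws $\mu_j$.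

*Example (why the joint law).* The law of $\sigma_i$ alone is not enough. Let $X$ be uniform on $[0,1]$. Scheme A sends $H$ on $[\frac14,\frac12]\cup[\frac34,1]$ and $L$ elsewhere; the posterior means are $\frac12(\frac38+\frac78)=\frac58$ and $\frac12(\frac18+\frac58)=\frac38$. Scheme B sends $H$ with probability $\frac14$ if $X<\frac12$ and $\frac34$ if $X\ge\frac12$; the posterior means are $\frac14\cdot\frac14+\frac34\cdot\frac34=\frac58$ and, by symmetry, $\frac38$. In both cases each value has probability $\frac12$. But with $u(x)=\mathbf 1\{x>\frac34\}$ and selection exactly at $H$, scheme A earns $\frac14$ and scheme B earns $\frac34\cdot\frac14=\frac3{16}$.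

**Definition 4 (Nash equilibrium).** $\mu$ is a Nash equilibrium under the tie rule $w$ if $U_i(\mu)\ge U_i(\nu,\mu_{-i})$ for all $i$ and all $\nu\in M_i$.

*Example.* Let $N=2$, $k=1$, $D_1$ on $[2,3]$ and $D_2$ on $[0,1]$. Agent 1 always wins, so every profile is an equilibrium.

For fixed $\mu_{-i}$ write $P_i^\pm(s_i)=\int w_i^\pm(s_i,s_{-i})\,d\mu_{-i}$. Raising $s_i$ can only shrink the sets counted in $w_i^\pm$, so $P_i^+$ and $P_i^-$ are non-decreasing.

**Definition 5 (condition (H)).** Agent $i$ satisfies (H) if $D_i$ has no atoms and there is $t_i\in[0,\infty]$ such that $u_i=0$ $D_i$-a.e. on $Z_i:=[0,t_i]\cap[0,\infty)$ and $u_i>0$ $D_i$-a.e. on $W_i:=(t_i,\infty)$.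

If $D_i$ is atomless and $u_i$ is non-decreasing, (H) holds with $t_i=\sup\{x:u_i(x)=0\}$, $\sup\emptyset=0$. Indeed $u_i=0$ below $t_i$ by monotonicity, $u_i>0$ above $t_i$ by definition of the supremum, and $D_i(\{t_i\})=0$.

*Example.* For $u(x)=\max(0,x-\frac12)$ we have $t=\frac12$. For $u\equiv0$ we have $t=\infty$ and $W=\emptyset$. For $u(x)=e^{-x}$, which is not monotone in the right direction, (H) holds with $t=0$; the same is true for every strictly positive integrable $u$.

## 2. Existence for atomless priors: the question and three theorems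

Each agent chooses how much to reveal, knowing that she competes with the others for $k$ places. Different agents value being selected differently, and the value may depend on their own quality. If no prior has a point mass, must there be a profile of schemes from which nobody wants to deviate?

The problem comes from Siddhartha Banerjee, Kamesh Munagala, Yiheng Shen, Kangning Wang, "The Price of Competitive Information Disclosure", arXiv:2504.10459 (2025). When every agent derives a constant utility from being selected, an equilibrium is known to exist, under the hypotheses of the respective works, for identical priors (Au and Kawai) and for non-identical priors (Du, 2024). With point masses an equilibrium need not exist (Du, 2024). The problem asks about heterogeneous monotone utilities and continuous priors. The answer is yes.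

**Theorem 1.** Assume (H) for all $i$ (in particular: atomless priors and non-decreasing $u_i$). Then a Nash equilibrium exists. Moreover there is a profile $\mu$ with $\mu(T)=0$ that is a Nash equilibrium simultaneously under every tie rule, and in which each agent fully discloses $X_i$ whenever $X_i\le t_i$.

**Theorem 2.** Assume (H) for all $i$. In every Nash equilibrium $\mu$ under any tie rule,
$$U_i(\mu)=U_i^+(\mu)=\sup_{\nu\in M_i}U_i^+(\nu,\mu_{-i})\quad\text{for all }i.$$
If in addition $u_i>0$ $D_i$-a.e. for all $i$, then $\mu$ is a Nash equilibrium if and only if $\mu(T)=0$ and $\mu_i\in\arg\max_{M_i}U_i^+(\cdot,\mu_{-i})$ for all $i$. In particular the equilibrium set is the same for all tie rules.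

**Theorem 3.** For all $N>k\ge1$ and every $\varepsilon\in(0,1]$ there is an instance with bounded continuous non-decreasing utilities, in which $N-1$ priors are atomless and the remaining prior has a single atom, of mass $\varepsilon$, that has no Nash equilibrium under uniform tie-breaking.

## 3. Two uniform priors, and one point mass, by hand

Take $N=2$, $k=1$ and both priors uniform on $[0,1]$.

**Case A (full disclosure works, for any monotone utilities).** Suppose agent 2 discloses fully. Then agent 1 with posterior mean $s\in[0,1]$ wins with probability $s$, so a scheme with signal $S$ pays $\mathbb E[u_1(X_1)\sigma_1]$ with $\sigma_1=\mathbb E[X_1\mid S]$. Compare with full disclosure: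
$$\mathbb E[u_1(X_1)X_1]-\mathbb E[u_1(X_1)\sigma_1]=\mathbb E\big[\operatorname{Cov}(u_1(X_1),X_1\mid S)\big]\ge0 .$$
The sign is right because, for $X,X'$ conditionally i.i.d. given $S$, twice the conditional covariance is $\mathbb E[(u_1(X)-u_1(X'))(X-X')\mid S]\ge0$. So full disclosure is a best reply, and by symmetry it is an equilibrium for any non-decreasing $u_1,u_2$.

**Case B (full disclosure is not always an equilibrium).** Keep $D_1$ uniform, let $D_2$ have distribution function $\sqrt x$ on $[0,1]$, and let $u_1\equiv u_2\equiv1$. Against full disclosure, agent 1 earns $\mathbb E\sqrt{\sigma_1}$, which by the strict form of Jensen's inequality is strictly larger for no disclosure ($\sigma_1=\frac12$) than for full disclosure. So pooling occurs naturally, pooling creates atoms of the $\sigma_i$, and atoms create ties.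

**Case C (a point mass).** Let $D_1=\delta_1$, let $D_2$ be uniform on $[\frac12,\frac54]$, and $u_1\equiv u_2\equiv 1$. Agent 1 has no choice: $\sigma_1=1$. Agent 2 earns $\Pr(\sigma_2>1)+\frac12\Pr(\sigma_2=1)$. Pooling $[c,\frac54]$ with $c>\frac34$ gives a mean above $1$ and wins with probability $(\frac54-c)/\frac34$, which tends to $\frac23$ as $c\downarrow\frac34$. At $c=\frac34$ the pool has mean exactly $1$ and she wins only half of her ties. The supremum $\frac23$ is not attained (this is checked in Section 9), so there is no equilibrium. Note that agent 1 would like to move slightly above $1$ to defend herself, but her atom consists of a single quality and cannot be moved. An atom of $\sigma_i$ under an atomless prior is always a mixture of different qualities, and the existence proof will exploit this.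

## 4. Where fixed points and smoothing break at ties

**First attempt: a fixed point of the best-reply correspondence.** The sets $M_i$ are convex and payoffs are affine in one's own strategy, so one tries the Kakutani–Fan–Glicksberg theorem. It needs nonempty best replies, and these can fail. Take two uniform priors on $[0,1]$, $u_1\equiv1$, and let agent 2 disclose nothing, $\sigma_2=\frac12$. Agent 1 earns $\Pr(\sigma_1>\frac12)+\frac12\Pr(\sigma_1=\frac12)$. Pooling $(c,1]$ with $0<c<\frac12$ gives posterior mean $\frac{1+c}2>\frac12$ and payoff $1-c$, so the supremum is $1$. A payoff of $1$ would need $\sigma_1>\frac12$ a.s., impossible since $\mathbb E\sigma_1=\frac12$. The best-reply set is empty because the payoff jumps at the tie.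

**Second attempt: smooth the selection and pass to the limit.** Add noise of size $1/n$ to the posterior means before ranking. Payoffs become continuous, equilibria exist, and a subsequence converges to a profile $\mu$. Two things go wrong with ties in the limit.

First, the limiting selection need not be a function of the posterior means. In the setting above, with $\xi_1,\xi_2$ independent and uniform on $[0,1]$ and agent $i$ ranked by $s_i+\xi_i/n$, let agent 2 stay at $\frac12$ and let agent 1, for $n\ge8$, announce whether $X_1\in(\frac14+\frac2n,\frac34+\frac2n)$. The two posterior means are $\frac12\pm\frac2n$, and since $|\xi_1-\xi_2|\le1$ the high signal always wins and the low one always loses. As $n\to\infty$ both posteriors converge to $\frac12$, but in the limit agent 1 is selected exactly when $x_1\in(\frac14,\frac34)$. So in the limit we must carry along a selection density $\rho_i(x,s)$ depending on everything.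

Second, an agent who does not care can spoil the limit. Keep the two uniform priors, but now $u_1\equiv0$ and $u_2\equiv1$. In each smoothed game let agent 1 disclose nothing (all her strategies are optimal) and let agent 2 play a best reply, which exists by the compactness in Lemma 2 below. By pooling $(\frac2n,1]$ agent 2 gets posterior mean $\frac12+\frac1n$ on the pool and wins there almost surely, so her equilibrium payoff is at least $1-\frac2n$. Winning requires $\sigma_2+\frac1n\ge\frac12$, so $\Pr(\sigma_2\ge\frac12-\frac1n)\ge1-\frac2n$. In the limit $\sigma_2\ge\frac12$ a.s. with mean $\frac12$, hence $\sigma_2=\frac12$ a.s. The limit profile has a critical tie with probability one, agent 2 winning it always in the limit of the smoothed games. Under uniform tie-breaking she would get only $\frac12$ there, and pooling $(c,1]$ gives her $1-c$. So the limit of these equilibria is not an equilibrium.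

**The way past both points.** Two facts repair the argument.

In the limit every agent must receive as much as if she won all her ties. The reason is that a pool at $a$ with an atomless conditional law can be raised strictly above $a$ by removing a small lower part of it, at arbitrarily small cost in payoff. So all positive-utility types in a tie are selected with density $\rho_i=1$.

Types of zero utility may as well reveal themselves. Since priors are atomless, those types then create no atoms of $\sigma_i$, so every participant in a critical tie is a positive-utility type.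

Together: at a critical tie at least $k+1$ agents would be selected with certainty, while $\sum_i\rho_i=k$. Hence there are no critical ties, and off $T$ all selection rules agree. The rest of the proof makes this precise. We restrict each agent to strategies that reveal zero-utility types, and we must check that this restricted set is compact and loses nothing in payoff.

## 5. Raising atoms at small cost

**Definition 6 (restricted strategies).** $M_i^0$ is the set of laws $\mu_i$ of $(X,\sigma)$ on $\mathbb R_+^2$ with first marginal $D_i$ such that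

- (a) $\sigma=X$ a.s. on $\{X\in Z_i\}$;
- (b) $\int\mathbf 1_{W_i}(x)(x-s)\varphi(s)\,d\mu_i=0$ for all $\varphi\in C_c(\mathbb R_+)$.

*Example.* For $X$ uniform on $[0,1]$ and $t=\frac12$, disclosing $X\le\frac12$ and pooling $(\frac12,1]$ at $\frac34$ is in $M^0$; no disclosure is not. If $u>0$ a.e. and $t=0$, then $Z=\{0\}$ is null, (a) is void and $M^0=M$.

We have $M_i^0\subset M_i$. By (a) and (b), $\mathbb E[(X-\sigma)\varphi(\sigma)]=0$ for all $\varphi\in C_c(\mathbb R_+)$. Letting $0\le\varphi\uparrow1$ gives $\mathbb E\sigma=\mathbb EX<\infty$. So $B\mapsto\mathbb E[(X-\sigma)\mathbf 1_B(\sigma)]$ is a finite signed measure that annihilates $C_c$, hence it is zero, which says $\mathbb E[X\mid\sigma]=\sigma$.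

**Lemma 1 (raising lemma).** Assume (H) for $i$, and let $\nu\in M_i$, $\delta>0$. There is $\nu^\delta\in M_i^0$, not depending on the other agents' strategies, such that
$$U_i^-(\nu^\delta,\mu_{-i})\ge U_i^+(\nu,\mu_{-i})-\delta\qquad\text{for every }\mu_{-i}\in\prod_{j\ne i}M_j .$$

So losing every tie with $\nu^\delta$ is almost as good as winning every tie with $\nu$.

*Proof.* If $D_i(W_i)=0$, then $u_i=0$ a.e., both sides' payoffs are $0$, and full disclosure (which is in $M_i^0$) does the job. Assume $D_i(W_i)>0$, so $t_i<\infty$, and let $(X,\sigma)\sim\nu$. Write $W=W_i$, $Z=Z_i$.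

**Step 1 (separate the zero-utility types).** The purpose is to land in $M_i^0$ without lowering the posterior of anyone who cares. Let $p(\sigma)=\Pr(X\in W\mid\sigma)$ and, where $p>0$, let $m(\sigma)=\mathbb E[X\mathbf 1_W(X)\mid\sigma]/p(\sigma)$ be the mean of the $W$-types behind $\sigma$. Set $\tilde\sigma=X$ on $\{X\in Z\}$ and $\tilde\sigma=m(\sigma)$ on $\{X\in W\}$, where $p(\sigma)>0$ a.s. Now $\sigma=\mathbb E[X\mid\sigma]$ is the convex combination, with weights $p$ and $1-p$, of $m(\sigma)\ge t_i$ and (if $p<1$) the mean of the $Z$-types, which is $\le t_i$. Hence $\tilde\sigma\ge\sigma$ a.s. on $\{X\in W\}$.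

For every bounded Borel $\psi$, conditioning on $\sigma$ gives
$$\mathbb E\big[\mathbf 1_W(X)(X-\tilde\sigma)\psi(\tilde\sigma)\big]=\mathbb E\big[\big(\mathbb E[X\mathbf 1_W(X)\mid\sigma]-p(\sigma)m(\sigma)\big)\psi(m(\sigma))\mathbf 1\{p(\sigma)>0\}\big]=0.\tag{1}$$
Integrability is fine since $\mathbb E[\mathbf 1_W(X)\tilde\sigma]=\mathbb E[\mathbf 1_W(X)X]$. So the law of $(X,\tilde\sigma)$ is in $M_i^0$. As $P_i^+$ is non-decreasing and $u_i(X)=0$ a.s. on $\{X\in Z\}$,
$$\mathbb E\big[u_i(X)\mathbf 1_W(X)P_i^+(\tilde\sigma)\big]\ \ge\ \mathbb E\big[u_i(X)P_i^+(\sigma)\big]=U_i^+(\nu,\mu_{-i}).\tag{2}$$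

**Step 2 (raise the atoms).** The purpose is to move each atom strictly upward by giving up a small set $R$ of types. Let $A$ be the countable set of $a$ with $\Pr(X\in W,\tilde\sigma=a)>0$. Since $u_i(X)$ is integrable, choose $\beta\in(0,1)$ such that $\Pr(R)\le\beta$ implies $\mathbb E[u_i(X)\mathbf 1_R]\le\delta$.

For $a\in A$ let $\kappa_a$ be the law of $X$ given $\{X\in W,\tilde\sigma=a\}$. It has mean $a$, by (1) with $\psi=\mathbf 1_{\{a\}}$. It is atomless, because $\kappa_a\le D_i/\Pr(X\in W,\tilde\sigma=a)$. So its distribution function is continuous and there is $c_a$ with $\kappa_a([0,c_a])=\beta$. Let $a'$ be the mean of $\kappa_a$ conditioned on $(c_a,\infty)$. Then $a'>c_a\ge$ the mean of $\kappa_a$ conditioned on $[0,c_a]$, and $a$ is a convex combination of these two means with weights $1-\beta$ and $\beta$, both positive. Hence $a'>a$.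

Let $R=\bigcup_{a\in A}\{X\in W,\tilde\sigma=a,X\le c_a\}$. Then $\Pr(R)=\beta\sum_{a\in A}\Pr(X\in W,\tilde\sigma=a)\le\beta$. Define
$$\sigma'=\begin{cases}X&\text{on }\{X\in Z\}\cup R,\\ a'&\text{on }\{X\in W,\ \tilde\sigma=a,\ X>c_a\},\ a\in A,\\ \tilde\sigma&\text{on }\{X\in W,\ \tilde\sigma\notin A\}.\end{cases}$$
Let $\nu^\delta$ be the law of $(X,\sigma')$. Condition (a) is clear. For (b), fix $\varphi\in C_c(\mathbb R_+)$ and split $\{X\in W\}$. On $R$ the integrand vanishes. On the piece of $a$ the contribution is $\varphi(a')\,\mathbb E[(X-a')\mathbf 1\{X\in W,\tilde\sigma=a,X>c_a\}]=0$ by definition of $a'$. On $\{X\in W,\tilde\sigma\notin A\}$ it is zero by (1) with $\psi=\varphi\mathbf 1_{A^c}$. So $\nu^\delta\in M_i^0$. Nothing in the construction involved $\mu_{-i}$.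

**Step 3 (compare payoffs).** The purpose is to show $P_i^-(\sigma')\ge P_i^+(\tilde\sigma)$ a.s. on $\{X\in W\}\setminus R$. On the piece of $a\in A$: if $s_j\ge a'$ then $s_j>a$, so $\#\{j\ne i:s_j\ge a'\}\le\#\{j\neq i:s_j>a\}$ and $P_i^-(a')\ge P_i^+(a)$. On $\{X\in W,\tilde\sigma\notin A\}$: for every $s$,
$$P_i^+(s)-P_i^-(s)\le\sum_{j\ne i}\Pr(\sigma_j=s),$$
which vanishes for $s$ outside a countable set $C$. Every point outside $A$ has probability zero under the law of $\tilde\sigma$ on $\{X\in W\}$, so $\Pr(X\in W,\tilde\sigma\in C\setminus A)=0$ and $P_i^-(\sigma')=P_i^+(\tilde\sigma)$ a.s. there. Therefore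
$$U_i^-(\nu^\delta,\mu_{-i})\ge\mathbb E\big[u_i(X)\mathbf 1_W(X)\mathbf 1_{R^c}P_i^+(\tilde\sigma)\big]\ge\mathbb E\big[u_i(X)\mathbf 1_W(X)P_i^+(\tilde\sigma)\big]-\mathbb E[u_i(X)\mathbf 1_R]\ge U_i^+(\nu,\mu_{-i})-\delta,$$
using (2) in the last step. $\square$

*Example.* Let $X$ be uniform on $[0,1]$, $u(x)=\max(0,x-\frac12)$ and $\nu$ no disclosure. Step 1 discloses $X\le\frac12$ and raises the others from $\frac12$ to $\frac34$. With $\beta=\frac14$, Step 2 has $\kappa_{3/4}$ uniform on $(\frac12,1]$, $c=\frac58$, $a'=\frac{13}{16}>\frac34$, and $\Pr(R)=\frac18$.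

For a prior with an atom, $\kappa_a$ may be a point mass; then $a'>a$ is impossible. That is Case C.

## 6. Compactness of the restricted strategies

We use the following textbook facts. Weak convergence of finite measures means convergence of integrals of bounded continuous functions.

- Portmanteau: if $\mu^n\to\mu$ weakly and $O$ is open, then $\mu(O)\le\liminf\mu^n(O)$. The inequality can be strict: $\delta_{1/n}\to\delta_0$ and $O=(0,\infty)$.
- Prokhorov: a tight family of measures of bounded mass on a complete separable metric space is relatively compact for weak convergence, which is metrizable on such measures.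
- On separable metric spaces, $\mu_j^n\to\mu_j$ for each $j$ implies $\bigotimes_j\mu_j^n\to\bigotimes_j\mu_j$ for probability measures.
- Bounded continuous functions are dense in $L^1(D)$ for a probability $D$ on $\mathbb R_+$.
- Kakutani–Fan–Glicksberg: a correspondence with nonempty convex values and closed graph, from a nonempty compact convex subset of a locally convex Hausdorff space to itself, has a fixed point.

The obstacle to using weak convergence directly is that $u_i$ may be unbounded and discontinuous, and so is $\mathbf 1_{Z_i}$ discontinuous. The first marginal is fixed, and this rescues us.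

**Lemma 2.** (i) Let $\mu_j^n\to\mu_j$ weakly for all $j$, all with first marginal $D_j$, and let $0\le\lambda^n\le\bigotimes_j\mu_j^n$ be measures with $\lambda^n\to\lambda$ weakly. Then for $g\in L^1(D_i)$ and bounded continuous $\Phi$, $\int g(x_i)\Phi\,d\lambda^n\to\int g(x_i)\Phi\,d\lambda$.

(ii) Under (H), $M_i^0$ is nonempty, convex, compact and metrizable in the weak topology.

*Proof.* **Step 1 (part (i): replace $g$ by a continuous function).** We have $\bigotimes\mu_j^n\to\bigotimes\mu_j$. For bounded continuous $f\ge0$, $\int f\,d\lambda=\lim\int f\,d\lambda^n\le\int f\,d\bigotimes\mu_j$, so $\lambda\le\bigotimes\mu_j$. Hence the $x_i$-marginals of $\lambda$ and of all $\lambda^n$ are $\le D_i$. Given $\eta>0$ choose $h$ bounded continuous with $\|g-h\|_{L^1(D_i)}\le\eta$. Replacing $g$ by $h$ changes each of the integrals by at most $\eta\|\Phi\|_\infty$, and with $h$ there is convergence because $h(x_i)\Phi$ is bounded and continuous. Let $\eta\downarrow0$.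

**Step 2 (part (ii): nonempty, convex, tight).** Full disclosure belongs to $M_i^0$. The first-marginal condition and (b) are linear in $\mu_i$, and (a) says that $\mu_i$ gives measure zero to $\{x\in Z_i,\,s\ne x\}$, so $M_i^0$ is convex. It is tight: the first marginal is fixed, and $\mathbb E\sigma=\mathbb EX<\infty$ controls the second by Markov's inequality.

**Step 3 (part (ii): closed).** Let $\mu_i^n\in M_i^0$ converge weakly to $\mu_i$. The first marginal passes to the limit. Condition (a) is equivalent to
$$\int g(x)\mathbf 1_{Z_i}(x)\varphi(s)\,d\mu_i=\int g\,\varphi\,\mathbf 1_{Z_i}\,dD_i\quad\text{for all bounded continuous }g,\varphi,$$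
because such products determine the measure $\mu_i$ restricted to $Z_i\times\mathbb R_+$, and (a) says that this is the image of $D_i|_{Z_i}$ under $x\mapsto(x,x)$. Here $g\mathbf 1_{Z_i}\in L^1(D_i)$. In (b), $x\mathbf 1_{W_i}(x)$ and $\mathbf 1_{W_i}(x)$ are in $L^1(D_i)$, while $\varphi(s)$ and $s\varphi(s)$ are bounded continuous. So both conditions involve only integrals as in (i), with a single factor and $\lambda^n=\mu_i^n$, and both pass to the limit. By Prokhorov's theorem $M_i^0$ is compact. $\square$

## 7. Noisy selection and its limit: proof of Theorem 1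

**Step 1 (equilibria of smoothed games).** We first produce profiles that are equilibria of approximate games. Let $\xi_1,\dots,\xi_N$ be i.i.d. uniform on $[0,1]$ and
$$w_i^n(s)=\Pr\big(\#\{j\ne i:\ s_j+\xi_j/n>s_i+\xi_i/n\}\le k-1\big).$$
For each fixed $s$, a.s. there are no ties among the $s_j+\xi_j/n$. So if $s^m\to s$, the indicator of the event converges a.s., and $w_i^n$ is continuous by dominated convergence. Also $\sum_iw_i^n=k$, since without ties exactly $k$ agents have at most $k-1$ others above them.

Let $G^n$ be the game with strategy sets $M_i^0$ and payoffs $U_i^n(\mu)=\int u_i(x_i)w_i^n(s)\,d\mu$. By Lemma 2(i) with $\lambda^n$ the full product, $g=u_i$ and $\Phi=w_i^n$, the payoffs are jointly continuous on $\prod_jM_j^0$. They are affine in one's own strategy. Hence the best-reply correspondence $\mu\mapsto\prod_i\arg\max_{\nu\in M_i^0}U_i^n(\nu,\mu_{-i})$ has nonempty values (compactness), convex values (affinity) and closed graph (joint continuity). The sets $M_i^0$ lie in the space of finite signed measures with the weak topology, which is locally convex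 and Hausdorff. By Kakutani–Fan–Glicksberg, $G^n$ has a Nash equilibrium $(\mu_i^n)_i$. Pass to a subsequence with $\mu_i^n\to\mu_i\in M_i^0$ for all $i$, and write $\mu^n=\bigotimes_j\mu_j^n\to\mu=\bigotimes_j\mu_j$.

**Step 2 (the limit selection).** As Section 4 showed, the limit of the selections may depend on $x$, so we take limits of the measures of selected profiles. Let $\lambda_i^n=w_i^n\mu^n\le\mu^n$. These are tight, so along a further subsequence $\lambda_i^n\to\lambda_i$ for all $i$. Then $\lambda_i\le\mu$, so $\lambda_i=\rho_i\mu$ with $0\le\rho_i\le1$. From $\sum_i\lambda_i^n=k\mu^n$,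
$$\sum_i\rho_i=k\quad\mu\text{-a.s.}\tag{3}$$

Next, $\rho_i$ agrees with the ranking wherever there is no tie. For $\theta>0$ let
$$O_\theta=\{\#\{j\ne i:s_j>s_i+\theta\}\ge k\},\qquad O'_\theta=\{\#\{j\ne i:s_j<s_i-\theta\}\ge N-k\}.$$
Both sets are open. Let $1/n\le\theta$. On $O_\theta$ at least $k$ indices $j$ satisfy $s_j+\xi_j/n\ge s_j>s_i+1/n\ge s_i+\xi_i/n$, so $w_i^n=0$. On $O'_\theta$ at least $N-k$ indices $j\neq i$ satisfy $s_j+\xi_j/n\le s_j+1/n<s_i\le s_i+\xi_i/n$, so at most $N-1-(N-k)=k-1$ can be above $i$, and $w_i^n=1$. By the portmanteau theorem, applied to $\lambda_i^n\to\lambda_i$ and to the nonnegative measures $\mu^n-\lambda_i^n\to\mu-\lambda_i$,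
$$\lambda_i(O_\theta)\le\liminf_n\lambda_i^n(O_\theta)=0,\qquad(\mu-\lambda_i)(O'_\theta)\le\liminf_n(\mu^n-\lambda_i^n)(O'_\theta)=0 .$$
Now $\bigcup_\theta O_\theta=\{\#\{j\ne i:s_j>s_i\}\ge k\}=\{w_i^+=0\}$, and $\bigcup_\theta O'_\theta=\{\#\{j\ne i:s_j<s_i\}\ge N-k\}=\{\#\{j\ne i:s_j\ge s_i\}\le k-1\}=\{w_i^-=1\}$. Letting $\theta\downarrow0$,
$$w_i^-\le\rho_i\le w_i^+\quad\mu\text{-a.s.}\tag{4}$$
Finally, by Lemma 2(i) with $g=u_i$, $\Phi=1$, and by (4),
$$U_i^n(\mu^n)=\int u_i(x_i)\,d\lambda_i^n\ \longrightarrow\ \int u_i(x_i)\rho_i\,d\mu\ \le\ U_i^+(\mu).\tag{5}$$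

**Step 3 (a lower bound on the limit payoffs).** We show that in the limit each agent earns as much as if she won all ties, even after an optimal deviation. Let $V_i=\sup_{\nu\in M_i}U_i^+(\nu,\mu_{-i})$; this is finite and $V_i\ge U_i^+(\mu)$. Fix $\nu\in M_i$ and $\delta>0$, and take $\nu^\delta\in M_i^0$ from Lemma 1. It is important that $\nu^\delta$ does not depend on $n$.

Fix $\theta>0$. For $1/n\le\theta$, $w_i^n\ge\mathbf 1_{O'_\theta}$. Since $O'_\theta$ is open, $\mathbf 1_{O'_\theta}$ is the increasing limit of continuous $f_m:\mathbb R_+^N\to[0,1]$, for example $f_m(s)=\min(1,m\operatorname{dist}(s,\mathbb R_+^N\setminus O'_\theta))$ (the complement contains $s=0$). For each $m$, Lemma 2(i) gives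
$$\liminf_nU_i^n(\nu^\delta,\mu_{-i}^n)\ge\lim_n\int u_if_m\,d(\nu^\delta\otimes\mu_{-i}^n)=\int u_if_m\,d(\nu^\delta\otimes\mu_{-i}).$$
Let $m\to\infty$ and then $\theta\downarrow0$. By monotone convergence, since $O'_\theta\uparrow\{w_i^-=1\}$,
$$\liminf_nU_i^n(\nu^\delta,\mu_{-i}^n)\ge U_i^-(\nu^\delta,\mu_{-i})\ge U_i^+(\nu,\mu_{-i})-\delta .$$
Because $\mu^n$ is an equilibrium of $G^n$ and $\nu^\delta\in M_i^0$ is an allowed deviation, $U_i^n(\mu^n)\ge U_i^n(\nu^\delta,\mu_{-i}^n)$. As $\nu$ and $\delta$ are arbitrary, $\liminf_nU_i^n(\mu^n)\ge V_i$. With (5),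
$$V_i\le\int u_i\rho_i\,d\mu\le U_i^+(\mu)\le V_i,\qquad\text{so}\qquad\int u_i\rho_i\,d\mu=U_i^+(\mu)=V_i\quad\text{for all }i.\tag{6}$$
Since $w_i^+-\rho_i\ge0$ a.s. by (4) and $\int u_i(x_i)(w_i^+-\rho_i)\,d\mu=0$ by (6), and $u_i>0$ a.e. on $W_i$,
$$\rho_i=w_i^+\quad\mu\text{-a.s. on }\{x_i\in W_i\}.\tag{7}$$

**Step 4 (no critical ties).** We show $\mu(T)=0$ by counting selected agents. Suppose $\mu(T)>0$. On $T$ at least two coordinates of $s$ equal $a$, because $\#\{s_j\ge a\}-\#\{s_j>a\}\ge2$. The coordinates are independent, so a.s. two of them can be equal only at a common atom of their laws, and there are countably many atoms. Hence for some fixed $a$ the set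
$$T_a=\{\#\{j:s_j>a\}<k<\#\{j:s_j\ge a\}\}$$
has $\mu(T_a)>0$. Look at a typical point of $T_a$.

Consider $i$ with $s_i=a$. Since $\mu_i\in M_i^0$, condition (a) gives $\mu_i(X\in Z_i,\sigma=a)\le D_i(\{a\})=0$. So a.s. $x_i\in W_i$. As $\#\{j\ne i:s_j>a\}\le k-1$ we have $w_i^+=1$, and by (7) $\rho_i=1$.

Consider $i$ with $s_i>a$. Every $j\neq i$ with $s_j\ge s_i$ also has $s_j>a$, so there are at most $(k-1)-1=k-2$ of them; hence $w_i^-=1$ and $\rho_i=1$ by (4).

So a.s. on $T_a$, $\sum_i\rho_i\ge\#\{i:s_i\ge a\}\ge k+1$, contradicting (3). Thus $\mu(T)=0$.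

**Step 5 (the limit is an equilibrium).** Take any tie rule $w$. Off $T$ it equals $w^+$, so $U_i(\mu)=U_i^+(\mu)$. By (6), for all $i$ and all $\nu\in M_i$,
$$U_i(\mu)=U_i^+(\mu)=V_i\ge U_i^+(\nu,\mu_{-i})\ge U_i(\nu,\mu_{-i}).$$
So $\mu$ is a Nash equilibrium against all deviations in $M_i$, not only those in $M_i^0$, under every tie rule. Since $\mu_i\in M_i^0$, condition (a) says that $X_i$ is fully disclosed whenever $X_i\le t_i$. This proves Theorem 1. $\blacksquare$

## 8. Every equilibrium wins its ties: proof of Theorem 2

**Step 1 (the payoff identity).** Raising makes the best tie-winning payoff available up to $\delta$ under any rule. Let $\mu$ be an equilibrium under some tie rule. For $\nu\in M_i$ and $\delta>0$, Lemma 1 gives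
$$U_i(\mu)\ge U_i(\nu^\delta,\mu_{-i})\ge U_i^-(\nu^\delta,\mu_{-i})\ge U_i^+(\nu,\mu_{-i})-\delta .$$
Hence $U_i(\mu)\ge\sup_\nu U_i^+(\nu,\mu_{-i})\ge U_i^+(\mu)\ge U_i(\mu)$, and all are equal. In particular $\mu_i$ maximizes $U_i^+(\cdot,\mu_{-i})$.

**Step 2 (positive utilities: equilibria have no critical ties).** Assume $u_i>0$ $D_i$-a.e. for all $i$. By Step 1, $\int u_i(w_i^+-w_i)\,d\mu=0$, so $w_i=w_i^+$ $\mu$-a.s. for all $i$. At a point of $T$, every $i$ with $s_i\ge a$ has $\#\{j\ne i:s_j>s_i\}\le\#\{j:s_j>a\}\le k-1$, so $w_i^+=1$ and $\sum_iw_i^+\ge\#\{i:s_i\ge a\}>k=\sum_iw_i$. Hence $\mu(T)=0$.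

**Step 3 (converse).** If $\mu(T)=0$ and each $\mu_i$ maximizes $U_i^+(\cdot,\mu_{-i})$, then $U_i(\mu)=U_i^+(\mu)\ge U_i^+(\nu,\mu_{-i})\ge U_i(\nu,\mu_{-i})$ for all $\nu\in M_i$, so $\mu$ is an equilibrium. The criterion does not mention the tie rule, so the equilibrium set is the same for all tie rules. $\blacksquare$

Positivity matters in the second part. If $N=2$, $k=1$, both priors are uniform on $[0,1]$ and $u_1\equiv u_2\equiv0$, then no disclosure by both agents is an equilibrium, yet $\mu(T)=1$.

## 9. One atom of mass $\varepsilon$ destroys existence: proof of Theorem 3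

**Step 1 (the instance).** We reduce to two agents competing for one place. Let
$$D_1=\varepsilon\delta_1+(1-\varepsilon)\,\mathrm{Unif}[0,\tfrac14],\qquad u_1(x)=\min\{1,\max\{0,(4x-1)/3\}\},$$
so $u_1=0$ on $[0,\frac14]$ and $u_1(1)=1$. Let $D_2=\mathrm{Unif}[\frac12,\frac54]$, which has mean $\frac78$, and $u_2\equiv1$. Add $k-1$ agents with prior $\mathrm{Unif}[2,3]$ and $N-k-1$ agents with prior $\mathrm{Unif}[0,\frac14]$, all with $u\equiv1$. The first group is always selected: nobody outside it reaches $2$, and it has at most $k-1$ members. The second group never is, because agent 2 and the first group, $k$ agents in all, always rank strictly above it. So agents 1 and 2 compete for one place.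

Suppose an equilibrium exists. Let $F,G$ be the laws of $\sigma_1,\sigma_2$, and let $\tau$ be the law of $\sigma_1$ given $X_1=1$. The selection probabilities are
$$P_1(s)=G([0,s))+\tfrac12G(\{s\})\ \text{ for agent 1},\qquad Q(s)=F([0,s))+\tfrac12F(\{s\})\ \text{ for agent 2 at }s\ge\tfrac12 .$$
Since $G$ lives on $[\frac12,\frac54]$, $P_1(s)=0$ for $s<\frac12$, which is correct as then $k$ agents are strictly above agent 1. Thus $U_1=\varepsilon\int P_1\,d\tau$ and $U_2=\int Q\,dG$.

**Step 2 (two facts about agent 1).** They will restrict where $F$ and $\tau$ can sit.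

Fact (i): for $B\subset(\frac14,1]$, $F(B)>0$ implies $\tau(B)>0$. Indeed $\sigma_1=\mathbb E[X_1\mid\sigma_1]\le\frac14+\frac34\Pr(X_1=1\mid\sigma_1)$, so $\Pr(X_1=1\mid\sigma_1)>0$ when $\sigma_1\in B$, and $\varepsilon\tau(B)=\Pr(X_1=1,\sigma_1\in B)>0$.

Fact (ii): $P_1(s)=P_1(1)$ for $\tau$-a.e. $s$, and $\tau$ lives on $[\frac12,1]$. Indeed $\tau$ lives on $[0,1]$, $P_1$ is non-decreasing, and full disclosure would give agent 1 the payoff $\varepsilon P_1(1)$; so in equilibrium $\int P_1\,d\tau\ge P_1(1)$ while $P_1\le P_1(1)$ on $[0,1]$. Since $G$ has mean $\frac78<1$, $P_1(1)\ge G([0,1))>0$, whereas $P_1=0$ below $\frac12$.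

**Step 3 (the shape of $Q$).** Let $s_0=\min\operatorname{supp}\tau\in[\frac12,1]$ and $q=F([0,s_0))$. Since $\tau([0,s_0))=0$, $q\le1-\varepsilon<1$. By fact (i), $F((\frac14,s_0))=0$. Hence
$$Q=q\ \text{on }[\tfrac12,s_0),\qquad Q\ge q\ \text{on }[\tfrac12,\infty),\qquad Q=1\ \text{on }(1,\infty).$$
The second statement holds since $Q(s)\ge F([0,s_0))$ for $s\ge s_0$, and the third since $\sigma_1\le1$.

**Step 4 (case $s_0=1$: agent 2 has no best reply).** Here $\tau=\delta_1$. Since $X_1\le1$ and $\mathbb E[(1-X_1)\mathbf 1\{\sigma_1=1\}]=0$, $\sigma_1=1$ forces $X_1=1$ a.s. So $F(\{1\})=\varepsilon\tau(\{1\})=\varepsilon$ and $q=1-\varepsilon$. Therefore any scheme of agent 2 with law $G$ pays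
$$1-\varepsilon+\varepsilon\,b(G),\qquad b(G)=G((1,\infty))+\tfrac12G(\{1\}).$$
Pooling $[c,\frac54]$ and disclosing the rest, with $\frac34<c<1$, gives mean $\frac12(c+\frac54)>1$ with probability $(\frac54-c)/\frac34\to\frac23$ as $c\downarrow\frac34$. So $\sup b\ge\frac23$.

Conversely, for any scheme let $B=\{\sigma_2\ge1\}$ and $p=\Pr(B)$. If $p>0$ then $\mathbb E[X_2\mid B]=\mathbb E[\sigma_2\mid B]\ge1$. With $c=\frac54-\frac34p$ we have $\Pr(X_2>c)=p$ and $\mathbb E[(X_2-c)(\mathbf 1\{X_2>c\}-\mathbf 1_B)]\ge0$, so $\mathbb E[X_2\mid B]\le\mathbb E[X_2\mid X_2>c]=\frac54-\frac38p$. This is $\ge1$ only if $p\le\frac23$, and equals $1$ at $p=\frac23$. So $b(G)\le p\le\frac23$. If $b(G)=\frac23$, then $p=\frac23$ and $G(\{1\})=0$, so $\sigma_2>1$ a.s. on $B$ and $\mathbb E[X_2\mid B]>1$, a contradiction. Hence $b(G)<\frac23\le\sup b$ for every scheme, and agent 2 has no best reply. Contradiction.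

**Step 5 (case $s_0<1$: computing $U_2$).** We show that agent 2's payoff is only $m+(1-m)q$, where $m=G((1,\infty))$. By fact (ii), for $\tau$-a.e. $s<1$,
$$0=P_1(1)-P_1(s)=\tfrac12G(\{s\})+G((s,1))+\tfrac12G(\{1\}),\qquad\text{i.e. }G([s,1])=0 .$$
As $s_0\in\operatorname{supp}\tau$ and $\tau([0,s_0))=0$, such $s$ exist in $[s_0,s_0+\eta)$ for every small $\eta>0$. So $G((s_0,1])=0$, and if $\tau(\{s_0\})>0$ then $s=s_0$ itself qualifies and $G(\{s_0\})=0$. Consequently, if $G(\{s_0\})>0$, then $\tau(\{s_0\})=0$, so $F(\{s_0\})=0$ by fact (i), and $Q(s_0)=F([0,s_0))=q$. In all cases $Q=q$ at $G$-a.e. $s\le1$, and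
$$U_2=m+(1-m)q .$$
Moreover $m<1$, because $G$ has mean below $1$.

**Step 6 (case $s_0<1$: a profitable deviation).** If $m=0$, then $U_2=q$, while full disclosure pays at least $\Pr(X_2>1)+\Pr(X_2\le1)\,q=\frac13+\frac23q>q$.

If $m>0$, then $\mathbb E[X_2\mid\sigma_2>1]>1$. Let agent 2 send $H$ when $\sigma_2>1$ and also, independently with probability $\theta>0$, when $\sigma_2\le1$; otherwise she sends $L$. As $\theta\downarrow0$ the posterior mean at $H$ tends to $\mathbb E[X_2\mid\sigma_2>1]$, so for small $\theta$ it exceeds $1$ and $H$ is selected surely. The posterior mean at $L$ is at least $\frac12$, so $L$ is selected with probability at least $q$. The payoff is at least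
$$m+\theta(1-m)+(1-\theta)(1-m)q=U_2+\theta(1-m)(1-q)>U_2 .$$
In both situations agent 2 has a profitable deviation, a contradiction. So no equilibrium exists. $\blacksquare$

For $\varepsilon=1$ one may also take $u_1\equiv1$, since $X_1=1$ a.s. and only $u_1(1)=1$ was used. With $N=2$ and $k=1$ this is Case C of Section 3, and Step 4 supplies the check left open there.
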